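# Random hulls in a spherical wedge and the simplex behind $(\log n)^{j-1}$

## 1. The function $V(w)=\mathbb P(\langle w,Z\rangle\le g)$ on a logarithmic scale

Let $j\ge 1$ and let $M$ be a positive definite symmetric $j\times j$ matrix with unit diagonal. Write $\mathbb R_+=[0,\infty)$ and let $Z$ be a random vector in $\mathbb R_+^j$ with density
$$\psi(z)=\psi_0\,e^{-\frac12 z^TMz}\quad(z\in\mathbb R_+^j),$$
where $\psi_0$ is the normalizing constant. Let $g\sim N(0,1)$ be independent of $Z$. The whole lecture turns on the function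
$$V(w)=\mathbb P(\langle w,Z\rangle\le g),\qquad w\in\mathbb R^j .$$

**Example ($j=1$).** Here $Z$ is distributed as $|g'|$ with $g'\sim N(0,1)$ independent of $g$. Write $(Z,g)=\rho(\sin u,\cos u)$; the angle $u$ is uniform on $[0,\pi]$. If $w=\cot A$ with $A\in(0,\pi)$, then $wZ\le g$ means $\cot A\le\cot u$, that is, $u\le A$. So $V(\cot A)=A/\pi$, and $V(w)\approx \frac1{\pi w}$ for large $w$.

For general $j$ let $w\in(0,\infty)^j$ and $Q=\prod_l w_l$. Substitute $z_l=\zeta_l/w_l$ and write $|\zeta|_1=\sum_l\zeta_l$, $\zeta/w=(\zeta_l/w_l)_l$: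
$$Q\,V(w)=\mathbb E\int_{\mathbb R_+^j}1\{|\zeta|_1\le g\}\,\psi(\zeta/w)\,d\zeta\ \longrightarrow\ \psi_0v_0\quad\text{as }\min_l w_l\to\infty,\qquad v_0:=\frac{\mathbb E (g_+)^j}{j!}. \tag{1}$$
Indeed $\psi\le\psi_0=\psi(0)$, $\psi$ is continuous, and $\{\zeta\in\mathbb R_+^j:|\zeta|_1\le r\}$ has volume $r^j/j!$, so dominated convergence applies. Since $\mathbb E(g_+)^j=\frac12\cdot 2^{j/2}\Gamma(\frac{j+1}2)/\sqrt\pi$ and $j!=2^j\Gamma(\frac{j+1}2)\Gamma(\frac j2+1)/\sqrt\pi$,
$$v_0=\frac1{2^{1+j/2}\,\Gamma(1+j/2)} .$$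

Thus, when all $w_l$ are large, $V(w)$ depends to first order only on the product $Q$. On the scale $w_l=e^{\tau_l}$ a level set of $Q$ in $[1,\infty)^j$ is a simplex:
$$\Delta_T=\{\tau\in\mathbb R_+^j:\textstyle\sum_l\tau_l=T\},\qquad T=\log Q .$$
Give $\Delta_T$ the measure $d\tau=d\tau_1\cdots d\tau_{j-1}$ (a unit point mass if $j=1$). It does not matter which coordinate is dropped, since exchanging the dropped coordinate is an affine change with Jacobian $\pm1$. The total mass is $T^{j-1}/(j-1)!$. Since $dw=Q\,d\tau_1\cdots d\tau_j=Q\,d\tau\,dT$ and $dT=dQ/Q$, every measurable $F\ge0$ satisfies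
$$\int_{[1,\infty)^j}F\Big(\prod_l w_l\Big)\,dw=\int_1^\infty F(Q)\,\frac{(\log Q)^{j-1}}{(j-1)!}\,dQ. \tag{2}$$
For $j=2$ and $F=1_{[1,R]}$ this is the area under a hyperbola, $\int_1^R\log Q\,dQ=R\log R-R+1$.

Here is what this is for. We shall count the facets of the convex hull of $n$ random points in a wedge of the sphere. After a linear change of coordinates, a hyperplane through $d$ of the points becomes a pair $(\theta,w)$, and $V(w)$ is the probability that a further point lies on a prescribed side of it. The expected number of facets will be an integral $\int (1-V(w))^{n-d}J(w)\,dw$. The hyperplanes with $V(w)$ of order $1/n$ dominate, so $Q$ is of order $n$, and the mass $T^{j-1}/(j-1)!$ with $T\approx\log n$ produces the power $(\log n)^{j-1}$.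

## 2. Two models of random spherical polytopes in a wedge

Let $d\ge2$ and $j\in\{1,\dots,d\}$. Let $H_1,\dots,H_j$ be hyperplanes in $\mathbb R^{d+1}$ through the origin and otherwise in general position: their normals $\nu_1,\dots,\nu_j$ are linearly independent. Put $H_i^+=\{x:\langle x,\nu_i\rangle\ge0\}$ and
$$\mathbb S^d_{j,+}=\mathbb S^d\cap H_1^+\cap\dots\cap H_j^+ .$$
This set contains the great subsphere $\mathbb S^d\cap H_1\cap\dots\cap H_j$ of dimension $d-j$, and its shape is determined by the angles between the $H_i$. For $j=1$ it is a half-sphere. For $d=j=2$ it is a lune on $\mathbb S^2$ with two antipodal corners.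

The *spherical convex hull* of points in an open half-sphere is $\mathrm{pos}(\cdot)\cap\mathbb S^d$, where $\mathrm{pos}$ denotes the positive hull, a convex cone. Facets of the spherical polytope correspond to facets of the cone. For example, $d+1$ linearly independent vectors span a simplicial cone, and the hull has exactly $d+1$ facets.

**Binomial model.** $X_1,X_2,\dots$ are i.i.d. uniform on $\mathbb S^d_{j,+}$, and $K_n^{(s,j)}$ is the spherical convex hull of $X_1,\dots,X_n$, $n\ge d+1$.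

**Poisson model.** $\eta_\gamma$ is a Poisson process on $\mathbb S^d$ whose intensity has density $\gamma\,\mathbf 1_{\mathbb S^d_{j,+}}$ with respect to spherical Lebesgue measure, and $K^{(s,j)}_{\eta_\gamma}$ is the spherical convex hull of its points.

Let $f_{d-1}$ be the number of facets, with $f_{d-1}:=0$ if the hull is not a $d$-dimensional spherical polytope. Besau, Gusakova, Reitzner, Schütt, Thäle and Werner, in "Spherical convex hull of random points on a wedge" (arXiv:2203.07916, 2022), state the following conjecture: as $n,\gamma\to\infty$,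
$$\mathbb E f_{d-1}(K_n^{(s,j)})=c_{d,j}(\log n)^{j-1}(1+o_d(1)),\qquad \mathbb E f_{d-1}(K_{\eta_\gamma}^{(s,j)})=\bar c_{d,j}(\log\gamma)^{j-1}(1+o_d(1)),$$
where $c_{d,j},\bar c_{d,j}$ depend only on $d$ and $j$, so that the angles do not enter the leading term; moreover $c_{d,j}=\bar c_{d,j}$, while the error terms depend on the angles. The error $o_d(1)$ is understood for each fixed configuration and may vary with it; no uniformity over configurations is required. We prove that the conjecture is true.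

## 3. Wedge coordinates and the three theorems

Put $k=d+1-j\ge1$, $W=\bigcap_iH_i^+$, $L=\bigcap_iH_i$ (so $\dim L=k$) and $W'=W\cap L^\perp$. Since $\nu_1,\dots,\nu_j$ is a basis of $L^\perp$, there are unique unit vectors $e_1,\dots,e_j\in L^\perp$ with $\langle e_i,\nu_l\rangle=0$ for $l\ne i$ and $\langle e_i,\nu_i\rangle>0$; these are the normalized dual basis, hence a basis of $L^\perp$. For $x=y+\sum_iz_ie_i$ with $y\in L$ we have $\langle x,\nu_l\rangle=z_l\langle e_l,\nu_l\rangle$. Hence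
$$W'=\Big\{\sum_i z_ie_i:z\in\mathbb R_+^j\Big\},\qquad W=L+W'.$$
Put $M=(\langle e_i,e_l\rangle)_{i,l}$, which is positive definite with unit diagonal, and $D=\sqrt{\det M}\in(0,1]$. Let $\beta\in(0,1)$ be the fraction of the unit sphere of $L^\perp$ covered by $W'$. With this $M$ let $\psi,\psi_0,V$ be as in Section 1. A standard Gaussian vector of $L^\perp$ lies in $W'$ with probability $\beta$, and $dx=D\,dz$ for $x=\sum z_ie_i$, so
$$\psi_0=\Big(\int_{\mathbb R_+^j}e^{-\frac12z^TMz}dz\Big)^{-1}=\frac{D}{(2\pi)^{j/2}\beta}. \tag{3}$$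

**Example ($j=2$).** If the dihedral angle of the wedge is $\alpha\in(0,\pi)$, then $W'$ is a planar sector with opening $\alpha$ between $e_1$ and $e_2$. So $\langle e_1,e_2\rangle=\cos\alpha$, $D=\sin\alpha$, $\beta=\alpha/2\pi$, $\psi_0=\frac{\sin\alpha}{\alpha}$.

Let $\omega_m=2\pi^{m/2}/\Gamma(m/2)$ be the area of $\mathbb S^{m-1}$ ($\omega_1=2$, and $\mathbb S^0=\{\pm1\}$ carries counting measure), and let $\varphi,\varphi_m$ be the standard normal densities on $\mathbb R,\mathbb R^m$. Define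
$$J_0=\int_{(\mathbb R^{k-1}\times\mathbb R_+^j)^d}|\det(y_i',\zeta_i)_{i\le d}|\prod_{i=1}^d\varphi(|\zeta_i|_1)\,\varphi_{k-1}(y_i')\,dy_i'\,d\zeta_i. \tag{4}$$
The matrix has rows $(y_i',\zeta_i)$ of length $k-1+j=d$. Neither $v_0$ nor $J_0$ involves the configuration.

*Claim: $0<J_0<\infty$.* By Hadamard's inequality, $|\det(y_i',\zeta_i)|\le\prod_i(|y_i'|+|\zeta_i|_1)$. The integral of this bound factorizes over $i$, and each factor is at most $C\int_0^\infty(1+r)\varphi(r)\frac{r^{j-1}}{(j-1)!}dr<\infty$, because $\{|\zeta|_1\le r\}$ has volume $r^j/j!$. The integrand is positive off the null set where the nonzero polynomial $\det$ vanishes, so $J_0>0$.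

**Theorem A.** For every configuration, as $n\to\infty$ and $\gamma\to\infty$,
$$\mathbb E f_{d-1}(K^{(s,j)}_n)=c_{d,j}(\log n)^{j-1}(1+o(1)),\qquad \mathbb E f_{d-1}(K^{(s,j)}_{\eta_\gamma})=c_{d,j}(\log\gamma)^{j-1}(1+o(1)),$$
$$c_{d,j}=\bar c_{d,j}=\frac{\omega_k\,J_0}{d\,(j-1)!\,v_0^{\,d}}\in(0,\infty). \tag{5}$$

**Theorem B.** Let $j\ge2$. There is $\kappa_{d,j}\in\mathbb R$ depending only on $d,j$ (formula (21)) such that
$$\mathbb E f_{d-1}(K^{(s,j)}_n)=c_{d,j}\big[(\log n)^{j-1}+(j-1)(\log\psi_0+\kappa_{d,j})(\log n)^{j-2}\big]+o((\log n)^{j-2}),$$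
$$\mathbb E f_{d-1}(K^{(s,j)}_{\eta_\gamma})=c_{d,j}\big[(\log\gamma)^{j-1}+(j-1)(\log D+\kappa'_{d,j})(\log\gamma)^{j-2}\big]+o((\log\gamma)^{j-2}),$$
with $\kappa'_{d,j}=\kappa_{d,j}+\log(\omega_{d+1}(2\pi)^{-j/2})$. The error sequences in Theorem A genuinely depend on the angles. For $j=2$ and dihedral angle $\alpha$ one has $\psi_0=\frac{\sin\alpha}\alpha$ and $D=\sin\alpha$. For $d=j=2$,
$$\mathbb E f_1(K_n^{(s,2)})=\tfrac43\Big(\log n+\log\tfrac{\sin\alpha}{\alpha}+\gamma_E+\tfrac53\Big)+o(1),\qquad\gamma_E\text{ Euler's constant}.$$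

**Theorem C.** Let the points be i.i.d. with a density $h$ on $\mathbb S^d_{j,+}$ satisfying $0<h_1\le h\le h_2<\infty$ and continuous at every point of $L\cap\mathbb S^d$. Then $\mathbb E f_{d-1}/(\log n)^{j-1}$ converges to a finite positive constant depending only on $d,j$ and $h|_{L\cap\mathbb S^d}$ (formula (22)). The same holds, with the same limit (and $\log\gamma$ in place of $\log n$), for the Poisson process with intensity $\gamma h$. If $h$ is constant on $L\cap\mathbb S^d$, the limit is $c_{d,j}$. If $j=d$, the limit is $c_{d,d}$ for every such $h$.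

The proof of Theorem A fills Sections 4 and 7–9 and does not use Theorems B and C.

## 4. Exact integral formulas for the expected facet number

**Step 1: turn facets into a count over $d$-subsets.** Let $n\ge d+1$. Almost surely any $d+1$ of the $X_i$ are linearly independent and all $X_i$ lie in $\operatorname{int}W$, so $\langle X_i,\sum_l\nu_l\rangle>0$. Hence $\mathrm{pos}(X_1,\dots,X_n)$ is a full-dimensional pointed polyhedral cone, its intersection with $\mathbb S^d$ is $K_n^{(s,j)}$, and we count its facets. A facet is a $d$-dimensional cone generated by the $X_i$ it contains. There are at least $d$ of these, and at most $d$ because any $d+1$ are linearly independent. So facets correspond bijectively to $d$-subsets $I$ such that all $X_i$, $i\notin I$, lie in one open side of $\mathrm{lin}(X_i:i\in I)$. Since $n>d$, that side is unique, and $f_{d-1}$ is the number of pairs ($I$, orientation of $\mathrm{lin}(X_i:i\in I)$) such that all other points lie in the open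 positive side.

**Step 2: pass to product coordinates.** The count in Step 1 is unchanged if points are multiplied by positive numbers, and under linear isomorphisms. First rescale the points so that they become standard Gaussian vectors conditioned to lie in $W$; the direction of such a vector is uniform on $\mathbb S^d_{j,+}$. Then identify $L$ isometrically with $\mathbb R^k$ and apply $y+\sum z_ie_i\mapsto(y,z)$. The points become i.i.d. copies of $(Y,Z)\in\mathbb R^k\times\mathbb R^j_+$ with $Y\sim N(0,I_k)$ and $Z$ independent of $Y$ with density $\psi$. The wedge is now the same for all configurations, and the angles survive only in $M$.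

**Step 3: parametrize $d$-tuples by the hyperplane they span.** For $\theta\in\mathbb S^{k-1}$ let $O_\theta:\mathbb R^{k-1}\to\theta^\perp$ be a linear isometry depending measurably on $\theta$. For instance, compose the inclusion $\mathbb R^{k-1}\subset\mathbb R^k$ with the reflection exchanging the last basis vector and $\theta$ (or with the identity if they coincide).

**Lemma 1.** For a.e. $(x_1,\dots,x_d)\in(\mathbb R^k\times\mathbb R^j)^d$ the span $\mathrm{lin}(x_i)$ is a hyperplane and equals $\{(y,z):\langle w,z\rangle=\langle\theta,y\rangle\}$ for exactly two pairs $(\theta,w)\in\mathbb S^{k-1}\times\mathbb R^j$, differing by a sign. For measurable $f\ge0$,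
$$\int\sum_\pm f(x;\pm(\theta,w))\,dx=\int_{\mathbb S^{k-1}}\int_{\mathbb R^j}\int f(x;\theta,w)\,|\det(y_i',z_i)|\prod_idy_i'\,dz_i\,dw\,d\theta, \tag{6}$$
where on the right $x_i=(\langle w,z_i\rangle\theta+O_\theta y_i',z_i)$ with $y_i'\in\mathbb R^{k-1}$, $z_i\in\mathbb R^j$.

*Proof.* For a.e. $x$ the $x_i$ are linearly independent, so the span is a hyperplane with normal unique up to a scalar. A normal $(0,w)$ with $w\ne0$ would force $\langle w,z_i\rangle=0$ for all $i\le d$; since $d\ge j$, a.e. $(z_1,\dots,z_d)$ spans $\mathbb R^j$, so this is a null event. Hence a.e. the $\mathbb R^k$-part of the normal is nonzero, and normalizing it to length one leaves exactly two choices $\pm(\theta,w)$.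

Fix $\theta_0\in\mathbb S^{k-1}$ and write $y=s\theta_0+O_{\theta_0}y'$. Almost everywhere $\det(y_i',z_i)\ne0$, and then $\mathrm{lin}(x_i)=\{s=\langle a,y'\rangle+\langle b,z\rangle\}$ with unique $(a,b)\in\mathbb R^{k-1}\times\mathbb R^j$. For fixed $(y_i',z_i)$ the map $(a,b)\mapsto(s_i)_{i\le d}$ is linear, and its matrix has rows $(y_i',z_i)$. So
$$dx=|\det(y_i',z_i)|\,da\,db\prod_idy_i'\,dz_i .$$
If $k=1$ there is no $a$, $\theta=\theta_0$, $w=b$, and this is the formula for the orientation $\theta=\theta_0$.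

Let $k\ge2$. The representation with $\langle\theta,\theta_0\rangle>0$ is
$$\theta=\frac{\theta_0-O_{\theta_0}a}{R},\qquad w=\frac bR,\qquad R=\sqrt{1+|a|^2}=\langle\theta,\theta_0\rangle^{-1}.$$
Central projection gives $d\theta=R^{-k}da$: the $(k-1)$-dimensional area element, at distance $R$ from the origin, shrinks by $R^{-(k-1)}$ and by the cosine $R^{-1}$ of the angle between the radial direction and $\theta_0$. For fixed $a$, $dw=R^{-j}db$. Hence $da\,db=R^{k+j}d\theta\,dw=R^{d+1}d\theta\,dw$.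

Now fix $(\theta,w)$ and change coordinates inside the hyperplane. The point $y=\langle w,z\rangle\theta+O_\theta y'_\theta$ has $\theta_0$-coordinate
$$y'_{\theta_0}=O_{\theta_0}^TO_\theta y'_\theta+\langle w,z\rangle O_{\theta_0}^T\theta .$$
The linear map $(y'_\theta,z)\mapsto(y'_{\theta_0},z)$ is block triangular, so its determinant has absolute value $|\det O_{\theta_0}^TO_\theta|$. This is the Jacobian of the orthogonal projection $\theta^\perp\to\theta_0^\perp$, which is the identity on $\theta^\perp\cap\theta_0^\perp$ and contracts the remaining direction by $\langle\theta,\theta_0\rangle$. So it equals $R^{-1}$. The $d$ volume elements $dy_i'$ contribute $R^{-d}$, and $|\det(y_i',z_i)|$, whose rows are transformed by this map, contributes $R^{-1}$. The total factor is $R^{d+1-d-1}=1$.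

This proves the formula for the orientation with $\langle\theta,\theta_0\rangle>0$, with the right-hand integral over that hemisphere. Apply it to $f(x;-(\theta,w))$ and substitute $(\theta,w)\to-(\theta,w)$: this gives the opposite hemisphere, with $O_{-\theta}$ in place of $O_\theta$. The two isometries differ by an orthogonal map of $\mathbb R^{k-1}$, which preserves $dy_i'$ and $|\det|$. Adding the two halves (the equator is a null set) proves (6). $\square$

**Step 4: the binomial formula.** Define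
$$J(w)=\int_{(\mathbb R^{k-1}\times\mathbb R_+^j)^d}|\det(y_i',z_i)|\prod_{i=1}^d\varphi(\langle w,z_i\rangle)\,\varphi_{k-1}(y_i')\,\psi(z_i)\,dy_i'\,dz_i .$$
By exchangeability the $\binom nd$ subsets contribute equally. Let the positive side of $(\theta,w)$ be $\{\langle w,z\rangle>\langle\theta,y\rangle\}$. Since $\langle\theta,Y\rangle\sim N(0,1)$, a further point lies in it with probability $1-V(w)$, whatever $\theta$ is. Apply (6) to $f=(1-V(w))^{n-d}\prod_i\varphi_k(y_i)\psi(z_i)$, with $\psi:=0$ off $\mathbb R_+^j$, and use $\varphi_k(s\theta+O_\theta y')=\varphi(s)\varphi_{k-1}(y')$: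
$$\mathbb E f_{d-1}(K_n^{(s,j)})=\binom nd\,\omega_k\int_{\mathbb R^j}(1-V(w))^{n-d}J(w)\,dw . \tag{7}$$
Applying (6) to the joint density alone gives
$$\omega_k\int_{\mathbb R^j}J(w)\,dw=2. \tag{8}$$

**Step 5: the Poisson formula.** $\eta_\gamma$ has a Poisson($\lambda$) number of points with $\lambda=\gamma\beta\omega_{d+1}$ (the wedge $W$ covers the fraction $\beta$ of $\mathbb S^d$, as the Gaussian probability of $W=L+W'$ is $\beta$). Given their number the points are i.i.d. uniform. With at most $d$ points $f_{d-1}=0$. Multiply (7) by $e^{-\lambda}\lambda^n/n!$ and sum over $n\ge d+1$. The sum over all $n\ge d$ would be $\frac{\lambda^d}{d!}\omega_k\int e^{-\lambda V}J\,dw$, and by (8) the term $n=d$ equals $2e^{-\lambda}\lambda^d/d!$. Hence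
$$\mathbb E f_{d-1}(K_{\eta_\gamma}^{(s,j)})=\frac{\omega_k}{d!}I(\lambda)-\frac{2e^{-\lambda}\lambda^d}{d!},\qquad I(\lambda):=\lambda^d\int_{\mathbb R^j}e^{-\lambda V(w)}J(w)\,dw. \tag{9}$$

## 5. The half-sphere computed by hand

Let $j=1$, so $k=d$, $\psi(z)=\sqrt{2/\pi}\,e^{-z^2/2}$ and, by Section 1, $V(\cot A)=A/\pi$. Since $\varphi(wz)\psi(z)=\frac1\pi e^{-(1+w^2)z^2/2}$, substituting $z_i=t_i/\sqrt{1+w^2}$ in $J$ gives a factor $(1+w^2)^{-1/2}$ from each of the $d$ volume elements and one more from the last column of the determinant: $J(w)=(1+w^2)^{-(d+1)/2}J(0)$. With $w=\cot A$ we have $J\,dw=J(0)\sin^{d+1}A\,\frac{dA}{\sin^2A}$, and (8) fixes $J(0)$. So (7) becomes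
$$\mathbb E f_{d-1}(K_n^{(s,1)})=\binom nd\,\frac{2\int_0^\pi(1-A/\pi)^{n-d}\sin^{d-1}A\,dA}{\int_0^\pi\sin^{d-1}A\,dA}.$$
For $d=2$, $n=3$ this is $3\int_0^\pi(1-A/\pi)\sin A\,dA=3(2-1)=3$, as it must be for a triangle. For $n\to\infty$ put $A=\pi x/n$. We have $(1-x/n)^{n-d}\le e^{-x/(d+1)}$ for $n\ge d+1$ and $\sin A\le A$, so by dominated convergence the numerator is asymptotically $2(\pi/n)^d\,\Gamma(d)$, and
$$\mathbb E f_{d-1}(K_n^{(s,1)})\to\frac{2\pi^d}{d\int_0^\pi\sin^{d-1}A\,dA}=\frac{2\pi^{d-\frac12}\,\Gamma(\frac{d+1}2)}{d\,\Gamma(\frac d2)} .$$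
For $d=2$ the limit is $\pi^2/2$. There is no logarithm for $j=1$.

## 6. Freezing the density at $L$: exact cancellation and a divergent integral

By (1), hyperplanes with large $w$ see only the density of $Z$ near $z=0$, that is, the points near $L$. So the sensible first attempt is to replace $\psi$ by the constant $\psi_0$ throughout. For $w\in(0,\infty)^j$ the substitution $z_l=\zeta_l/w_l$ then gives exactly
$$V(w)=\psi_0v_0\,Q^{-1},\qquad J(w)=\psi_0^dJ_0\,Q^{-d-1},\qquad Q=\prod_lw_l,$$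
since in $J$ the $d$ volume elements give $Q^{-d}$ and the determinant $Q^{-1}$. With $w_l=e^{\tau_l}$ and $x=\lambda/Q$, the frozen version of $I(\lambda)$ over $(0,\infty)^j$ is
$$\int_0^\infty x^{d-1}e^{-\psi_0v_0x}\,\psi_0^dJ_0\cdot\Big|\Big\{\tau\in\mathbb R^j:\sum_l\tau_l=\log\frac\lambda x\Big\}\Big|\,dx .$$
One thing looks right: $\int_0^\infty x^{d-1}e^{-\psi_0v_0x}\psi_0^dJ_0\,dx=\Gamma(d)J_0/v_0^d$, so $\psi_0$, hence every angle, cancels. For $j=1$ the set has mass $1$, and we get $\Gamma(d)J_0/v_0^d$. For $j\ge2$ the set is an entire affine hyperplane, with infinite mass, and the integral diverges. The frozen model is invariant under $w\mapsto(t_1w_1,\dots,t_jw_j)$ with $\prod t_l=1$, and nothing cuts this symmetry off.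

In the true model the Gaussian decay of $\psi$ cuts it off: when $w_l<1$, the condition $|\zeta|_1\le g$ allows $z_l=\zeta_l/w_l$ to exceed $1$ in size, where $\psi$ is no longer close to $\psi_0$. So we keep the frozen model only on $[1,\infty)^j$, where $\mathbb R^j$ is replaced by the simplex $\Delta_T$ of mass $T^{j-1}/(j-1)!$. Two things then need proof. First, each coordinate with $w_l<1$, including negative ones, costs one full power of $\log\lambda$. Second, on most of $\Delta_T$ all $\tau_l$ are large, so that freezing is legitimate there. The first needs bounds on $V$ and $J$ for *all* $w\in\mathbb R^j$, and they must be sharp enough to integrate over negative $w_l$.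

## 7. Bounds for $V$ and $J$ on all of $\mathbb R^j$

From now on $c,C,a>0$ denote constants depending on $d,j$ and the configuration, with $c,C$ allowed to change from line to line, and $\lambda\ge3$. For $w\in\mathbb R^j$ put $P=\{l:w_l\ge0\}$, $N=\{m:w_m<0\}$, $u_m=|w_m|$ for $m\in N$, and
$$U=\max\Big(1,\max_{m\in N}u_m\Big),\qquad p_l=\min\Big(1,\frac U{w_l}\Big)\ (l\in P),\qquad\Pi=\prod_{l\in P}p_l,$$
with $p_l=1$ if $w_l=0$. For example, if all $w_l\ge1$, then $U=1$ and $\Pi=1/Q$. For $j=2$ and $w=(-3,12)$ we have $U=3$ and $\Pi=\frac14$.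

**Lemma 2.** For all $w\in\mathbb R^j$,
$$V(w)\ge c_1\Pi,\qquad J(w)\le C_1U^{-(d+1)}\,\Pi^{d+1}. \tag{10}$$

*Proof. Lower bound: exhibit an event.* $\psi$ is bounded below by a positive constant on $[0,1]^j$. If $U=1$, consider the event $g\ge1$, $Z_l\le\min(1,\frac1{jw_l})$ for $l\in P$, $Z_m\le1$ for $m\in N$. On it $\langle w,Z\rangle\le\sum_Pw_lZ_l\le1\le g$, and its probability is at least $c\,\Pi$. If $U=u_{m_*}>1$, consider $g\ge0$, $Z_{m_*}\in[\frac12,1]$, $Z_l\le\min(1,\frac U{2jw_l})$ for $l\in P$, and $Z_m\le1$ for the other $m\in N$. Then $\sum_Pw_lZ_l\le U/2\le u_{m_*}Z_{m_*}$, so $\langle w,Z\rangle\le0\le g$, again with probability at least $c\,\Pi$.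

*Upper bound: a one-point estimate.* Claim: for $\alpha\in\{0,1\}^j$ with $|\alpha|\le1$ and $q\in\{0,1\}$,
$$\int_{\mathbb R_+^j}z^\alpha\,|\langle w,z\rangle|^q\,\varphi(\langle w,z\rangle)\,\psi(z)\,dz\le C\,U^{-1}\,\Pi\prod_{l\in P}p_l^{\alpha_l}. \tag{11}$$
Write $r=\langle w,z\rangle$ and choose $a>0$ with $\psi(z)\le Ce^{-a|z|^2}$, which is possible since $M$ is positive definite. From $\sum_Pw_lz_l=r+\sum_Nu_mz_m\le|r|+U\sum_Nz_m$ and $U\ge1$,
$$1\le\exp\Big(|r|+\sum_Nz_m-\sum_P\frac{w_lz_l}U\Big).$$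
Insert this factor into the integral. The function $|r|^q\varphi(r)e^{|r|}$ is bounded and integrable on $\mathbb R$. For $l\in P$ we have
$$\int_0^\infty z^{\alpha_l}e^{-w_lz/U-az^2}dz\le C\min(1,U/w_l)^{1+\alpha_l}=C\,p_l^{1+\alpha_l},$$
because the integral is at most $\int z^{\alpha_l}e^{-az^2}dz$ and also at most $\int z^{\alpha_l}e^{-w_lz/U}dz=(U/w_l)^{1+\alpha_l}$.

If $U=1$, bound $|r|^q\varphi(r)e^{|r|}\le C$. The rest factorizes: coordinates in $N$ give constants $\int z^{\alpha_m}e^{z-az^2}dz$, and coordinates in $P$ give $Cp_l^{1+\alpha_l}$. This is (11). If $U=u_{m_*}>1$, replace the variable $z_{m_*}$ by $r$ with the other coordinates fixed, $dz_{m_*}=dr/U$. Bound $z_{m_*}^{\alpha_{m_*}}e^{z_{m_*}-az_{m_*}^2}\le C$. The $r$-integral is bounded, and the remaining coordinates factorize as before. This proves (11).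

*Upper bound: the determinant.* If $U=u_{m_*}>1$, first add multiples of the other $z$-columns to $w_{m_*}$ times the column $(z_{i,m_*})_i$. This shows that $|\det(y_i',z_i)|=U^{-1}|\det(\cdot)|$, where in the new determinant the column $(z_{i,m_*})_i$ is replaced by $(\langle w,z_i\rangle)_i$. Now bound the determinant (the original one if $U=1$) by $\sum_\pi\prod_i|\text{entry}_{i,\pi(i)}|$. For each permutation $\pi$ the integral factorizes over $i$, hence over columns $\pi(i)$. By (11):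

- each of the $k-1$ columns of $y'$ gives at most $CU^{-1}\Pi$ (with $\alpha=0$, $q=0$);
- a column $l\in P$ gives at most $CU^{-1}\Pi\,p_l$ (with $\alpha_l=1$, $q=0$);
- a column in $N$ gives at most $CU^{-1}\Pi$ (with $\alpha_m=1$, $q=0$, or $\alpha=0$, $q=1$ for the replaced column).

There are $k-1+j=d$ columns and one extra factor $U^{-1}$ if $U>1$. So $J(w)\le CU^{-(d+1)}\Pi^d\prod_Pp_l=CU^{-(d+1)}\Pi^{d+1}$. $\square$

**Lemma 3.** Fix $c>0$ and put $a_q(\lambda)=\lambda^d\int_{[1,\infty)^q}e^{-c\lambda/\prod t_l}\prod_lt_l^{-d-1}dt$ for $q\ge1$ and $a_0(\lambda)=\lambda^de^{-c\lambda}$. Then $a_q(\lambda)\le C(\log\lambda)^{q-1}$ for $q\ge1$, and $a_0(\lambda)\to0$.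

*Proof.* By (2), and then with $Q=\lambda/x$,
$$a_q(\lambda)=\lambda^d\int_1^\infty e^{-c\lambda/Q}Q^{-d-1}\frac{(\log Q)^{q-1}}{(q-1)!}dQ=\int_0^\lambda e^{-cx}x^{d-1}\frac{(\log(\lambda/x))^{q-1}}{(q-1)!}dx .$$
Since $\log\lambda\ge1$ for $\lambda\ge3$,
$$0\le\log(\lambda/x)\le(\log\lambda)(1+|\log x|)\qquad(0<x\le\lambda), \tag{12}$$
and the bound follows. The claim for $a_0$ is clear. $\square$

**Lemma 4.** Let $r(w)=\#\{l:w_l<1\}$ and $c>0$. Then $\lambda^d\int_{\{r(w)\ge r\}}e^{-c\lambda V}J\,dw$ is $O((\log\lambda)^{j-r-1})$ for $0\le r\le j-1$ and tends to $0$ for $r=j$.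

*Proof.* There are finitely many choices of $N$ and of $S'=\{l\in P:w_l<1\}$; fix one with $|N|+|S'|=r'\ge r$. Note that $U$ depends only on $w_N=(w_m)_{m\in N}$. Substitute $w_l=Ut_l$ for $l\in P$. Then $\Pi=\prod_P\min(1,1/t_l)$, $dw_P=U^{|P|}dt$, and $t_l<1$ for $l\in S'$. Insert (10) and split each $t_l$ into $[0,1)$, where $p_l=1$, and $[1,\infty)$. With $S$ the set of indices with $t_l\ge1$, and $cc_1$ in place of $c$ in Lemma 3, the contribution is at most
$$C\int_{(-\infty,0)^N}U^{|P|-d-1}\,dw_N\cdot\sum_{S\subset P\setminus S'}a_{|S|}(\lambda),\qquad|S|\le|P|-|S'|=j-r'.$$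
The first integral is $1$ if $N=\emptyset$. Otherwise the part with $\max u_m\le1$ contributes at most $1$. Since $\{u:\max u_m\le s\}$ has volume $s^{|N|}$, the rest contributes
$$|N|\int_1^\infty s^{|N|-1+|P|-d-1}ds=|N|\int_1^\infty s^{j-d-2}ds<\infty,$$
because $j\le d$. Lemma 3 finishes the proof: since $|S|\le j-r$, the sum is $O((\log\lambda)^{j-r-1})$ if $r\le j-1$, and only $a_0$ occurs if $r=j$. $\square$

## 8. From $(1-V)^{n-d}$ to $e^{-nV}$

This section shows that both models are governed by the single function $I(\lambda)$ of (9). Let $0\le V\le1$, $n\ge d+1$, $m=n-d\ge1$. Use $a^m-b^m\le m(a-b)a^{m-1}$ for $a=e^{-V}\ge b=1-V$, together with $e^{-V}-1+V\le V^2/2$: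
$$0\le e^{-mV}-(1-V)^m\le m\,\tfrac{V^2}2e^{-(m-1)V}\le e^{d+1}\,\tfrac{nV^2}2e^{-nV}.$$
Also $0\le e^{-mV}-e^{-nV}=e^{-nV}(e^{dV}-1)\le dVe^d\,e^{-nV}$. Together,
$$|(1-V)^{n-d}-e^{-nV}|\le e^{d+1}\big(\tfrac12nV^2+dV\big)e^{-nV}=\frac{e^{d+1}}n\big(\tfrac12(nV)^2+d\,nV\big)e^{-nV}\le\frac Cn\,e^{-nV/2}.$$
By Lemma 4 with $r=0$ (and $c=\frac12$ or $c=1$), both $n^d\int e^{-nV/2}J\,dw$ and $I(n)$ are $O((\log n)^{j-1})$. Since $\binom nd=\frac{n^d}{d!}(1+O(1/n))$, formula (7) gives
$$\mathbb E f_{d-1}(K_n^{(s,j)})=\frac{\omega_k}{d!}I(n)+O\big(n^{-1}(\log n)^{j-1}\big). \tag{13}$$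

## 9. The leading term: proof of Theorem A

**Step 1: discard $\mathbb R^j\setminus[1,\infty)^j$.** By Lemma 4 with $r=1$, this region contributes $o((\log\lambda)^{j-1})$ to $I(\lambda)$: for $j\ge2$ the contribution is $O((\log\lambda)^{j-2})$, and for $j=1$ it tends to $0$.

**Step 2: normalize $V$ and $J$ on $[1,\infty)^j$.** For $w\in[1,\infty)^j$ put $Q=\prod w_l$, $v(w)=Q\,V(w)$, $\tilde J(w)=Q^{d+1}J(w)$. Substituting $z_l=\zeta_l/w_l$ as in Section 6,
$$v(w)=\mathbb E\int_{\mathbb R_+^j}1\{|\zeta|_1\le g\}\,\psi(\zeta/w)\,d\zeta,\qquad\tilde J(w)=\int|\det(y_i',\zeta_i)|\prod_i\varphi(|\zeta_i|_1)\varphi_{k-1}(y_i')\psi(\zeta_i/w)\,dy_i'\,d\zeta_i . \tag{14}$$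
Since $0\le\psi\le\psi_0=\psi(0)$, $\psi$ is continuous, and $v_0,J_0<\infty$, dominated convergence gives, as $\min_lw_l\to\infty$,
$$v(w)\to v_\infty:=\psi_0v_0,\qquad\tilde J(w)\to\tilde J_\infty:=\psi_0^dJ_0 .$$
By Lemma 2 with $U=1$, $\Pi=1/Q$, we have $v\ge c_1$ and $\tilde J\le C_1$ on $[1,\infty)^j$. Put
$$\Phi(x,w)=e^{-xv(w)}\tilde J(w),\qquad\Phi_\infty(x)=e^{-xv_\infty}\tilde J_\infty .$$

**Step 3: integrate over the simplices $\Delta_T$.** Put $w_l=e^{\tau_l}$, $Q=\lambda/x$, $T=\log(\lambda/x)$. Then $dw=Q\,d\tau\,\frac{dx}x$ with $d\tau$ the measure on $\Delta_T$, and $\lambda V=xv$, $\lambda^dJ\,dw=\lambda^dQ^{-d}\tilde J\,d\tau\,\frac{dx}x=x^{d-1}\tilde J\,d\tau\,dx$. Scaling $\Delta_T=T\Delta_1$,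
$$\lambda^d\int_{[1,\infty)^j}e^{-\lambda V}J\,dw=\int_0^\lambda x^{d-1}\int_{\Delta_T}\Phi(x,e^\tau)\,d\tau\,dx=\int_0^\lambda x^{d-1}T^{j-1}\int_{\Delta_1}\Phi(x,e^{Ts})\,ds\,dx, \tag{15}$$
with $e^\tau=(e^{\tau_l})_l$.

**Step 4: let $\lambda\to\infty$.** Divide (15) by $(\log\lambda)^{j-1}$. For fixed $x>0$ and $s$ in the relative interior of $\Delta_1$, $T/\log\lambda\to1$ and all coordinates $e^{Ts_l}$ tend to infinity, so $\Phi(x,e^{Ts})\to\Phi_\infty(x)$. By (12) the integrand is dominated by $C_1x^{d-1}(1+|\log x|)^{j-1}e^{-c_1x}$, which is integrable. Since $\Delta_1$ has mass $1/(j-1)!$, Step 1 and dominated convergence give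
$$\frac{I(\lambda)}{(\log\lambda)^{j-1}}\to\frac1{(j-1)!}\int_0^\infty x^{d-1}\psi_0^dJ_0\,e^{-\psi_0v_0x}dx=\frac{(d-1)!\,J_0}{(j-1)!\,v_0^d}. \tag{16}$$
The configuration parameter $\psi_0$ cancels.

**Step 5: insert into both models.** Use (16) in (13) with $\lambda=n$, and in (9) with $\lambda=\gamma\beta\omega_{d+1}$, where $\log\lambda\sim\log\gamma$. In both cases the limit is $\frac{\omega_k}{d!}\cdot\frac{(d-1)!\,J_0}{(j-1)!\,v_0^d}=c_{d,j}$. It depends only on $d$ and $j$ and lies in $(0,\infty)$ because $0<J_0<\infty$. This proves Theorem A, that is, the conjecture. $\blacksquare$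

## 10. The constant $c_{d,j}$ in closed forms

**(i) General $j$.** Let $\zeta$ be the $d\times j$ matrix with rows $\zeta_i$. Then
$$c_{d,j}=\frac{2(2\pi)^{(k-1)/2}}{d\,(j-1)!\,v_0^d}\int_{(\mathbb R_+^j)^d}\sqrt{\det\zeta^T\zeta}\ \prod_{i=1}^d\varphi(|\zeta_i|_1)\,d\zeta. \tag{17}$$
To see this, integrate out the $y_i'$ in (4). Let $Y'$ be the $d\times(k-1)$ matrix with rows $y_i'$, a Gaussian matrix. For $\zeta$ of rank $j$, $|\det(Y',\zeta)|$ is a parallelepiped volume. It equals $\sqrt{\det\zeta^T\zeta}$ times $|\det|$ of the orthogonal projection of the $k-1$ columns of $Y'$ onto the orthogonal complement of the column space of $\zeta$, which has dimension $d-j=k-1$. The projection is a $(k-1)\times(k-1)$ Gaussian matrix $G_{k-1}$. Computing $|\det G_{k-1}|$ as a product of successive distances, which are independent chi variables with $1,\dots,k-1$ degrees of freedom,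
$$\mathbb E|\det G_{k-1}|=\prod_{i=1}^{k-1}\frac{\sqrt2\,\Gamma((i+1)/2)}{\Gamma(i/2)}=\frac{2^{(k-1)/2}\Gamma(k/2)}{\sqrt\pi}.$$
Multiply by $\omega_k=2\pi^{k/2}/\Gamma(k/2)$ to get the prefactor $2(2\pi)^{(k-1)/2}$.

**(ii) $j=1$.** Here $k=d$, $v_0=1/\sqrt{2\pi}$, and the integral in (17) is $\int_{\mathbb R_+^d}|\zeta|\varphi_d(\zeta)\,d\zeta=2^{-d}\sqrt2\,\Gamma(\frac{d+1}2)/\Gamma(\frac d2)$. So
$$c_{d,1}=\frac{2(2\pi)^{(d-1)/2}(2\pi)^{d/2}\,2^{-d}\sqrt2\,\Gamma(\frac{d+1}2)}{d\,\Gamma(\frac d2)}=\frac{2\pi^{d-\frac12}\,\Gamma(\frac{d+1}2)}{d\,\Gamma(\frac d2)},$$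
in agreement with Section 5.

**(iii) $j=d$.** Here $k=1$ and there are no $y'$. Write $\zeta_i=r_ia_i$ with $r_i=|\zeta_i|_1$ and $a_i$ in the standard $(d-1)$-simplex, so $d\zeta_i=r_i^{d-1}dr_i\,da_i$ with $da_i$ of mass $1/(d-1)!$. Since $\int_0^\infty r\,\frac{r^{d-1}}{(d-1)!}\varphi(r)\,dr=\frac{\mathbb E(g_+)^d}{(d-1)!}=d\,v_0$,
$$J_0=(d\,v_0)^d\,\mathbb E|\det(a_1,\dots,a_d)|,\qquad c_{d,d}=\frac{2d^{d-1}}{(d-1)!}\,\mathbb E|\det(a_1,\dots,a_d)|,$$
with $a_i$ i.i.d. uniform in the simplex. For $d=2$, $a_i=(u_i,1-u_i)$ has $|\det|=|u_1-u_2|$ with mean $\frac13$, so $c_{2,2}=\frac43$.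

## 11. The second term: proof of Theorem B

Let $j\ge2$. Three effects have size $(\log\lambda)^{j-2}$: regions with exactly one coordinate $w_l<1$, the lower-order terms of the frozen integral, and the neighborhood of the facets of $\Delta_T$, where one $\tau_l$ stays bounded. In the first and third, one coordinate $w_l=b$ is fixed and the others are large.

**Step 1: limits with one coordinate fixed.** For $b\in\mathbb R$, with $z,z_i\in\mathbb R_+$ and $\zeta_i\in\mathbb R_+^{j-1}$, set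
$$V^*(b)=\frac1{(j-1)!}\,\mathbb E\int_0^\infty(g-bz)_+^{j-1}e^{-z^2/2}dz,$$
$$J^*(b)=\int|\det(y_i',z_i,\zeta_i)|\prod_{i=1}^d\varphi(bz_i+|\zeta_i|_1)\,\varphi_{k-1}(y_i')\,e^{-z_i^2/2}\,dy_i'\,dz_i\,d\zeta_i .$$
These depend only on $d,j,b$, and $V^*(b)>0$. Fix $l$, let $w_l=b$, and substitute $z_m=\zeta_m/w_m$ only for $m\ne l$. Then, as $w_m\to\infty$ for all $m\ne l$,
$$V(w)\prod_{m\ne l}w_m\to\psi_0V^*(b),\qquad J(w)\prod_{m\ne l}w_m^{d+1}\to\psi_0^dJ^*(b). \tag{18}$$
Pointwise, $\psi\to\psi_0e^{-z_l^2/2}$ since $M_{ll}=1$, and $\{\zeta\in\mathbb R_+^{j-1}:bz+|\zeta|_1\le g\}$ has volume $(g-bz)_+^{j-1}/(j-1)!$. For domination we have $\psi\le Ce^{-az_l^2}$. For given $z=z_l$, the quantity $\mathbb E(g-bz)_+^{j-1}\le\mathbb E(|g|+|b|z)^{j-1}$ grows polynomially in $z$. By Hadamard, $J$ is handled by the factors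
$$\int_{\mathbb R_+^{j-1}}(1+z+|\zeta|_1)\varphi(bz+|\zeta|_1)\,d\zeta=\int_0^\infty(1+z+r)\varphi(bz+r)\frac{r^{j-2}}{(j-2)!}dr,$$
which also grow at most polynomially in $z$ (put $s=bz+r$ and use $r\le|s|+|b|z$). So (18) holds by dominated convergence.

**Step 2: split the domain.** Up to null sets, $\mathbb R^j$ is the union of $[1,\infty)^j$, the sets $B_l=\{w_l<1,\ w_m\ge1\ (m\ne l)\}$, $1\le l\le j$, and $\{r(w)\ge2\}$. By Lemma 4 the last set contributes $o((\log\lambda)^{j-2})$ to $I(\lambda)$: it is $O((\log\lambda)^{j-3})$ if $j\ge3$, and it tends to $0$ if $j=2$.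

**Step 3: the sets $B_l$.** Write $w'=(w_m)_{m\ne l}$ and, for $b<1$, let $H_\lambda(b)=\lambda^d\int_{[1,\infty)^{j-1}}e^{-\lambda V}J\,dw'$ at $w_l=b$. For this $w$, $U=\max(1,-b)$, and the coordinate $l$ contributes no factor to $\Pi$ (if $0\le b<1$ then $p_l=1$; if $b<0$ then $l\in N$). Substitute $w_m=Ut_m$, apply Lemma 2, and split each $t_m$ at $1$, as in Lemma 4:
$$H_\lambda(b)\le C\,U^{(j-1)-(d+1)}\sum_{q\le j-1}\binom{j-1}q a_q(\lambda)\le C\max(1,|b|)^{j-2-d}(\log\lambda)^{j-2}. \tag{19}$$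
Since $j\le d$, $\max(1,|b|)^{j-2-d}$ is integrable on $(-\infty,1)$.

For fixed $b$ argue as in (15)–(16) with the $j-1$ variables $w'$ and $Q'=\prod_{m\ne l}w_m=\lambda/x$. By Lemma 2, $Q'V\ge c_1\prod_{m\ne l}\min(w_m,U)\ge c_1$, and $Q'^{\,d+1}J\le C_1U^{-(d+1)}\prod_{m\ne l}\min(w_m,U)^{d+1}$ is bounded for fixed $b$. So the integrand is dominated by a constant (depending on $b$) times $x^{d-1}(1+|\log x|)^{j-2}e^{-c_1x}$, and (18) gives
$$\frac{H_\lambda(b)}{(\log\lambda)^{j-2}}\to\frac1{(j-2)!}\int_0^\infty x^{d-1}e^{-x\psi_0V^*(b)}\psi_0^dJ^*(b)\,dx=\frac{\Gamma(d)}{(j-2)!}\,\frac{J^*(b)}{V^*(b)^d}.$$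
By (19) we may integrate the limit over $b<1$:
$$\lambda^d\int_{B_l}e^{-\lambda V}J\,dw=(\log\lambda)^{j-2}\Big[\frac{\Gamma(d)}{(j-2)!}\int_{-\infty}^1\frac{J^*(b)}{V^*(b)^d}\,db+o(1)\Big],$$
with a finite integral.

**Step 4: the frozen part of $[1,\infty)^j$.** In (15) write $\Phi=\Phi_\infty+(\Phi-\Phi_\infty)$. Substituting $x=y/(\psi_0v_0)$, the $\Phi_\infty$-part is
$$\frac{J_0}{v_0^d(j-1)!}\int_0^{\lambda\psi_0v_0}y^{d-1}e^{-y}\big(\log(\lambda\psi_0v_0)-\log y\big)^{j-1}dy .$$
Expand the power. Extending the integrals to $(0,\infty)$ costs $o(1)$, since the tail of $y^{d-1}e^{-y}$ beyond $\lambda\psi_0v_0$ beats all powers of logarithms. With $\int_0^\infty y^{d-1}e^{-y}\log y\,dy=\Gamma(d)\digamma(d)$, $\digamma=\Gamma'/\Gamma$, the $\Phi_\infty$-part equals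
$$\frac{J_0\,\Gamma(d)}{v_0^d(j-1)!}\Big[(\log\lambda)^{j-1}+(j-1)\big(\log(\psi_0v_0)-\digamma(d)\big)(\log\lambda)^{j-2}\Big]+o((\log\lambda)^{j-2}).$$

**Step 5: how fast $\Phi$ approaches $\Phi_\infty$.** The eigenvalues of $M$ are positive with sum $j$, so $0\le z^TMz\le j|z|^2$ and
$$0\le\psi_0-\psi(\zeta/w)\le\frac{\psi_0}2\,j\sum_l\frac{\zeta_l^2}{w_l^2}.$$
Insert this into (14). In $\tilde J$ use $|\prod_i\psi(\zeta_i/w)-\psi_0^d|\le\psi_0^{d-1}\sum_i(\psi_0-\psi(\zeta_i/w))$; the integrals with an extra factor $\zeta_{i,l}^2$ converge by the Hadamard factorization. As $w_l\ge1$ implies $w_l^{-2}\le w_l^{-1}$, we get $|v-v_\infty|+|\tilde J-\tilde J_\infty|\le C\sum_lw_l^{-1}$ on $[1,\infty)^j$. Since $v,v_\infty\ge c_1$,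
$$|\Phi(x,e^\tau)-\Phi_\infty(x)|\le e^{-c_1x}\big(|\tilde J-\tilde J_\infty|+\tilde J_\infty\,x\,|v-v_\infty|\big)\le C(1+x)e^{-c_1x}\sum_le^{-\tau_l}. \tag{20}$$

**Step 6: the boundary layers of $\Delta_T$.** Up to null sets $\Delta_T$ is the disjoint union of $D_l=\{\tau_l<\tau_m\ \forall m\ne l\}$, and on $D_l$ the sum in (20) is at most $j\,e^{-\tau_l}$. On $D_l$ put $\tau_l=t$ and $\tau_m=(T-t)s_m$ for $m\ne l$, with $s$ in the standard simplex $\Delta_1'$ of dimension $j-2$, whose mass is $1/(j-2)!$ (a unit point mass with $s_m=1$ if $j=2$). Then $d\tau=(T-t)^{j-2}ds\,dt$ and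
$$\int_{D_l}(\Phi-\Phi_\infty)\,d\tau=\int_0^T(T-t)^{j-2}\int_{\Delta_1'}1\{(T-t)s_m>t\ \forall m\ne l\}\,(\Phi-\Phi_\infty)\,ds\,dt .$$
Multiply by $x^{d-1}$, integrate over $x\in(0,\lambda)$ and divide by $(\log\lambda)^{j-2}$. By (12) and (20) the integrand is dominated by $Cx^{d-1}(1+|\log x|)^{j-2}(1+x)e^{-c_1x}e^{-t}$, which is integrable in $(x,t,s)$. For fixed $x$, $t$ and $s$ in the relative interior of $\Delta_1'$ the indicator is eventually $1$. Here $w_l=e^t=:b$ is fixed while $w_m=e^{(T-t)s_m}\to\infty$. Writing $Q=b\prod_{m\ne l}w_m$, (18) gives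
$$\Phi\to\exp(-x\psi_0\,bV^*(b))\,b^{d+1}\psi_0^dJ^*(b).$$
The $x$-integral of $x^{d-1}$ times this limit is $\Gamma(d)\,bJ^*(b)/V^*(b)^d$, and that of $x^{d-1}\Phi_\infty$ is $\Gamma(d)J_0/v_0^d$. So the limit of the $D_l$-part is
$$\frac{\Gamma(d)}{(j-2)!}\int_0^\infty\Big[\frac{bJ^*(b)}{V^*(b)^d}-\frac{J_0}{v_0^d}\Big]_{b=e^t}dt=\frac{\Gamma(d)}{(j-2)!}\int_1^\infty\Big[\frac{J^*(b)}{V^*(b)^d}-\frac{J_0}{v_0^d\,b}\Big]db,$$
absolutely convergent by the same domination.

**Step 7: add up.** Put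
$$\Xi=\int_{-\infty}^\infty\Big[\frac{J^*(b)}{V^*(b)^d}-1\{b\ge1\}\frac{J_0}{v_0^d\,b}\Big]db\in\mathbb R,\qquad\kappa_{d,j}=\log v_0-\digamma(d)+\frac{j\,\Xi\,v_0^d}{J_0}. \tag{21}$$
Both depend only on $d$ and $j$. Steps 3 and 6, summed over $l=1,\dots,j$, contribute $\frac{j\,\Gamma(d)}{(j-2)!}\,\Xi\,(\log\lambda)^{j-2}$. Since $\frac1{(j-2)!}=\frac{j-1}{(j-1)!}$, adding Step 4 gives
$$\frac{\omega_k}{d!}I(\lambda)=c_{d,j}\big[(\log\lambda)^{j-1}+(j-1)(\log\psi_0+\kappa_{d,j})(\log\lambda)^{j-2}\big]+o((\log\lambda)^{j-2}).$$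
The binomial expansion follows from (13). For the Poisson model use (9) with $\log\lambda=\log\gamma+\log(\beta\omega_{d+1})$: the second coefficient becomes $\log(\psi_0\beta\omega_{d+1})+\kappa_{d,j}$, and by (3) $\beta\omega_{d+1}\psi_0=\omega_{d+1}(2\pi)^{-j/2}D$, which gives $\log D+\kappa'_{d,j}$.

**Step 8: the error terms really vary with the angles.** The error sequence $\varepsilon$ of Theorem A satisfies $\varepsilon_n\log n\to(j-1)(\log\psi_0+\kappa_{d,j})$, respectively $\varepsilon_\gamma\log\gamma\to(j-1)(\log D+\kappa'_{d,j})$. It remains to see that neither $\psi_0$ nor $D$ is constant over configurations. Let $p_1,\dots,p_j$ be the vertices of a regular simplex centered at $0$ in a hyperplane of $L^\perp$ with unit normal $q$, and let $e_i$ be the normalization of $p_i+tq$, $t>0$. These are linearly independent, so they come from a configuration (take the $\nu_i$ to be the dual basis). Since $\sum p_i=0$, $q$ lies in each cone $\mathrm{pos}(p_i+tq)$, and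 $p_i+tq=(p_i+t'q)+(t-t')q$ shows that the cones increase as $t\downarrow0$. Their union contains $\{p+sq:p\perp q,\ s>0\}$: write $p=\sum a_ip_i$ with $a_i\ge0$ and take $t\sum a_i\le s$; then $p+sq=\sum a_i(p_i+tq)+(s-t\sum a_i)q$. All cones lie in $\{p+sq:s\ge0\}$. Hence $\beta\to\frac12$. On the other hand $D\to0$, because the limiting vectors $p_i/|p_i|$ are linearly dependent. So $D\to0$ and, by (3), $\psi_0\to0$, although both are positive for each configuration. They are therefore not constant. For $j=2$ the values $D=\sin\alpha$ and $\psi_0=\frac{\sin\alpha}\alpha$ were computed in Section 3.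

## 12. The lune on $\mathbb S^2$: the constant $\gamma_E+\frac53$

This section completes Theorem B by evaluating $\kappa_{2,2}$. Let $d=j=2$, so $k=1$, $v_0=\frac14$, and by Section 10(iii) $J_0=(2\cdot\frac14)^2\cdot\frac13=\frac1{12}$ and $J_0/v_0^2=\frac43$.

**Step 1: compute $V^*$ and $J^*$.** Put $b=\cot A$, $A\in(0,\pi)$, and use polar coordinates $(z,s)=\rho(\sin u,\cos u)$. The condition $z>0$, $s>bz$ means $u\in(0,A)$. Since $\int_0^\infty\rho^2e^{-\rho^2/2}d\rho=\sqrt{\pi/2}$,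
$$V^*(b)=\frac1{\sqrt{2\pi}}\sqrt{\frac\pi2}\int_0^A(\cos u-b\sin u)\,du=\tfrac12\Big(\sin A-\cot A\,(1-\cos A)\Big)=\tfrac12\cdot\frac{1-\cos A}{\sin A}=\tfrac12\tan\tfrac A2 .$$
In $J^*$ put $s_i=bz_i+\zeta_i$, which does not change the determinant:
$$J^*(b)=\frac1{2\pi}\cdot\frac\pi2\int_0^A\!\!\int_0^A|\sin(u-u')|\,du\,du'=\tfrac14\cdot2\int_0^A(1-\cos u)\,du=\tfrac12(A-\sin A).$$
As a check, $b^3J^*(b)\to\frac1{12}=J_0$ as $b\to\infty$, that is, $A\to0$. This is as it should be: substituting $z_i=\zeta_{i,1}/b$ in $J^*$ shows $b^{d+1}J^*(b)\to J_0$.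

**Step 2: compute $\Xi$.** With $db=-dA/\sin^2A$ and $A=2u$,
$$\frac{J^*}{V^{*2}}\,|db|=\frac{2(2u-\sin2u)}{\tan^2u}\cdot\frac{2\,du}{4\sin^2u\cos^2u}=\frac{2u-\sin2u}{\sin^4u}\,du,$$
and cutting the $b$-integral at $b=\cot\delta$,
$$\Xi=\lim_{\delta\to0}\Big[\int_{\delta/2}^{\pi/2}\frac{2u-\sin2u}{\sin^4u}\,du-\tfrac43\log\cot\delta\Big].$$
Since $\int\sin^{-4}u\,du=-\cot u-\frac13\cot^3u$ and $\int\cot^3u\,du=-\frac12\cot^2u-\log\sin u$, integration by parts gives
$$\int\frac{2u}{\sin^4u}\,du=-2u\cot u-\frac{2u}3\cot^3u+\frac43\log\sin u-\frac13\cot^2u .$$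
Moreover $\int\frac{\sin2u}{\sin^4u}\,du=-\frac1{\sin^2u}=-1-\cot^2u$. So
$$F(u)=-2u\cot u-\frac{2u}3\cot^3u+\frac43\log\sin u+\frac23\cot^2u+1$$
is an antiderivative of the integrand, and $F(\pi/2)=1$. From $\cot\varepsilon=\frac1\varepsilon(1-\frac{\varepsilon^2}3+O(\varepsilon^4))$ we get $\varepsilon\cot^3\varepsilon=\varepsilon^{-2}-1+o(1)$ and $\cot^2\varepsilon=\varepsilon^{-2}-\frac23+o(1)$, so
$$F(\varepsilon)=-2+\tfrac23-\tfrac49+1+\tfrac43\log\varepsilon+o(1)=-\tfrac79+\tfrac43\log\varepsilon+o(1).$$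
With $\varepsilon=\delta/2$ and $\log\cot\delta=-\log\delta+o(1)$: $\Xi=1+\frac79+\frac43\log2=\frac{16}9+\frac43\log2$.

**Step 3: compute $\kappa_{2,2}$.** Since $\digamma(2)=1-\gamma_E$, (21) gives
$$\kappa_{2,2}=-2\log2-(1-\gamma_E)+2\cdot\tfrac34\Big(\tfrac{16}9+\tfrac43\log2\Big)=\gamma_E+\tfrac53 .$$
With $c_{2,2}=\frac43$ and $\psi_0=\frac{\sin\alpha}\alpha$ this is the last formula of Theorem B. $\blacksquare$

## 13. Non-uniform densities: proof of Theorem C

**Step 1: the density in wedge coordinates.** Multiply each point by an independent $\chi_{d+1}$-distributed radius, which does not change the facet count. On $W$ the density becomes $\omega_{d+1}h(x/|x|)(2\pi)^{-(d+1)/2}e^{-|x|^2/2}$. In the coordinates $(y,z)$, where $dx=D\,dy\,dz$, (3) turns it into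
$$\eta(y,z)\,\varphi_k(y)\,\psi(z),\qquad\eta(y,z)=\beta\omega_{d+1}\,h(x/|x|),\quad x=y+\sum_iz_ie_i .$$
For uniform $h$, $\eta\equiv1$. With $\eta_i=\beta\omega_{d+1}h_i$ we have $\eta_1\le\eta\le\eta_2$.

**Step 2: exact formulas.** The law is absolutely continuous, so Step 1 of Section 4 and Lemma 1 apply and give
$$\mathbb E f_{d-1}=\binom nd\int_{\mathbb S^{k-1}}\int_{\mathbb R^j}(1-V_\theta(w))^{n-d}J_\theta(w)\,dw\,d\theta,\qquad V_\theta(w)=\int1\{\langle w,z\rangle\le\langle\theta,y\rangle\}\,\eta\,\varphi_k\,\psi\,dy\,dz,$$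
where $J_\theta(w)$ is $J(w)$ with the additional factor $\prod_i\eta(\langle w,z_i\rangle\theta+O_\theta y_i',z_i)$ in the integrand. The Poisson formula (9) changes in the same way: the total intensity is $\lambda=\gamma$, and the term $n=d$ is again $2e^{-\lambda}\lambda^d/d!$, because $\int\int J_\theta\,dw\,d\theta=2$.

**Step 3: the bounds survive, uniformly in $\theta$.** We have $\eta_1V\le V_\theta\le\eta_2V$, $V_\theta\le1$, and $\eta_1^dJ\le J_\theta\le\eta_2^dJ$. Therefore $\lambda^d\int e^{-c\lambda V_\theta}J_\theta\,dw\le\eta_2^d\,\lambda^d\int e^{-c\eta_1\lambda V}J\,dw$ over any set of $w$. So the bounds of Lemmas 2 and 4 and the argument of Section 8 hold for $V_\theta,J_\theta$ uniformly in $\theta$.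

**Step 4: the new limits.** Let $\bar h=\beta\omega_{d+1}h|_{L\cap\mathbb S^d}$, a continuous function on $\mathbb S^{k-1}$. As $\min_lw_l\to\infty$, for $y\ne0$ the point $x=y+\sum(\zeta_l/w_l)e_l\in W$ tends to $y$, so by continuity of $h$ at $L\cap\mathbb S^d$ we have $\eta(y,\zeta/w)\to\bar h(y/|y|)$ boundedly. With $z_l=\zeta_l/w_l$, as in Step 2 of Section 9, $V_\theta\prod w_l\to\psi_0v_\theta$ and $J_\theta\prod w_l^{d+1}\to\psi_0^dJ_{0,\theta}$, where
$$v_\theta=\int_{\langle\theta,y\rangle>0}\frac{\langle\theta,y\rangle^j}{j!}\,\bar h\Big(\frac y{|y|}\Big)\varphi_k(y)\,dy,$$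
$$J_{0,\theta}=\int|\det(y_i',\zeta_i)|\prod_i\varphi(|\zeta_i|_1)\,\varphi_{k-1}(y_i')\,\bar h\Big(\frac{|\zeta_i|_1\theta+O_\theta y_i'}{\big||\zeta_i|_1\theta+O_\theta y_i'\big|}\Big)dy_i'\,d\zeta_i .$$
The argument of $\bar h$ in $J_{0,\theta}$ is defined for $\zeta_i\ne0$.

**Step 5: the limit of the facet number.** Repeat Steps 1, 3 and 4 of Section 9 with an additional integration over $\theta\in\mathbb S^{k-1}$; all dominating bounds are uniform in $\theta$. Since $\int_0^\infty x^{d-1}\psi_0^dJ_{0,\theta}e^{-\psi_0v_\theta x}dx=\Gamma(d)J_{0,\theta}/v_\theta^d$, we get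
$$\lim_{n\to\infty}\frac{\mathbb E f_{d-1}}{(\log n)^{j-1}}=\frac1{d\,(j-1)!}\int_{\mathbb S^{k-1}}\frac{J_{0,\theta}}{v_\theta^{\,d}}\,d\theta\in(0,\infty), \tag{22}$$
and the same limit for the Poisson model with $\log\gamma$. Positivity and finiteness hold because $\eta_1v_0\le v_\theta\le\eta_2v_0$ and $\eta_1^dJ_0\le J_{0,\theta}\le\eta_2^dJ_0$.

**Step 6: dependence on $h$.** The ratio $J_{0,\theta}/v_\theta^d$ is unchanged if $\bar h$ is multiplied by a constant, so the factor $\beta\omega_{d+1}$ drops out and the limit depends only on $d,j$ and $h|_{L\cap\mathbb S^d}$. If $h$ is constant on $L\cap\mathbb S^d$, then $J_{0,\theta}/v_\theta^d=J_0/v_0^d$ and (22) equals $c_{d,j}$. If $j=d$, then $k=1$, there are no $y'$-variables, and $\theta=\pm1$. In $v_\theta$ the condition $\langle\theta,y\rangle>0$ means $y/|y|=\theta$, so $v_\theta=\bar h(\theta)v_0$. In $J_{0,\theta}$ each argument of $\bar h$ is $\theta$, so $J_{0,\theta}=\bar h(\theta)^dJ_0$. The values $\bar h(\pm1)$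 cancel separately for each $\theta$, and the limit is $\frac{2J_0}{d\,(d-1)!\,v_0^d}=c_{d,d}$. $\blacksquare$
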